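# Paper Boats in an affine Weyl group: counting $|W_\mathrm f|^2$ elements with a translation-invariant order

## The guess $|W_\mathrm f|^2$, and what it is about

Take an affine Weyl group, a dominant alcove, and the Bruhat interval below it. Now slide the alcove back toward the origin in all possible ways that keep it a dominant translate of the same shape, and remove the Bruhat intervals of the slid alcoves. What is left is called a Paper Boat. Both the interval and the removed part grow without bound as the alcove moves away from the origin. How many elements survive?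

The answer one would first guess is: $|W_\mathrm f|^2$, the square of the order of the finite Weyl group, whatever the type, the shape of the alcove and its position. The guess comes from type $\widetilde A_n$, where it is known that the count is $(n+1)!^2=|W_\mathrm f|^2$ when the position is sufficiently deep inside the dominant chamber. The question, whether depth suffices in every type, is from Federico Castillo, Damian de la Fuente, Nicolas Libedinsky, David Plaza, "Paper BOAT", arXiv:2504.04489 (2025). We fix the definitions, test the guess by hand, see that it needs correction near the walls, and then prove the corrected form in all types.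

**Setting.** Let $\Phi$ be an irreducible reduced root system of rank $n$ with simple roots $\alpha_1,\dots,\alpha_n$, positive roots $\Phi^+$, highest root $\tilde\alpha$, finite Weyl group $W_\mathrm f$ and longest element $w_0$. Let $V$ be the real span of the coroots, $Q^\vee$ the coroot lattice, $Q_+=\sum_i\mathbb Z_{\ge0}\alpha_i^\vee$, and $\Lambda^\vee\subset V$ the coweight lattice with fundamental coweights $\varpi_i^\vee$. Recall that each positive coroot lies in $Q_+$. The dominant coweights are $(\Lambda^\vee)^+=\{\sum\lambda_i\varpi_i^\vee:\lambda_i\in\mathbb Z_{\ge0}\}$, ordered by dominance: $\mu\le\lambda$ iff $\lambda-\mu\in Q_+$. Write $\mu\lessdot\lambda$ for a covering relation of the poset $(\Lambda^\vee)^+$.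

For $\beta\in\Phi^+$ and $k\in\mathbb Z$ let $H_{\beta,k}=\{\langle\beta,\cdot\rangle=k\}$, with reflection
$$s_{\beta,k}(v)=v-(\langle\beta,v\rangle-k)\beta^\vee ,\qquad s_i:=s_{\alpha_i,0}.$$
I write $\{\beta>k\}$ for the half-space $\{\langle\beta,\cdot\rangle>k\}$, and call it the positive side of $H_{\beta,k}$. The group $W_\mathrm{aff}=Q^\vee\rtimes W_\mathrm f$ generated by all these reflections acts simply transitively on the alcoves, the components of the complement of all $H_{\beta,k}$.

Let $A_0=\{\langle\alpha_i,x\rangle>0\ \forall i,\ \langle\tilde\alpha,x\rangle<1\}$. Every $\beta\in\Phi^+$ satisfies $0<\beta<1$ on $A_0$. We base everything at the opposite alcove: $\mathcal A_\mathrm{id}:=-A_0$ and $\mathcal A_w:=w(\mathcal A_\mathrm{id})$. The set $S$ of simple reflections consists of the reflections in the walls of $-A_0$, namely in $H_{\alpha_i,0}$ and $H_{\tilde\alpha,-1}$; in particular every $s_i\in S$. From now on an element $x\in W_\mathrm{aff}$ is identified with its alcove $\mathcal A_x$. So $x\subset\{\beta>k\}$ makes sense, and for $\gamma\in\Lambda^\vee$ the symbol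 $x+\gamma$ means the translated alcove. Since $w_0(-A_0)=A_0$, the alcove $A_0$ is the element $w_0$.

**Definition (dominant elements).** An element is dominant if its alcove lies in the dominant chamber; $\mathfrak B$ is the set of dominant elements.

**Definition (shapes and positions).** Let $\Pi^+=\{\sum t_i\varpi_i^\vee:0\le t_i\le1\}$ and $\mathcal F=\{a\in W_\mathrm{aff}:\mathcal A_a\subset-\Pi^+\}$. For $a\in\mathcal F$ put $B_a:=\mathcal A_{w_0a}=w_0(\mathcal A_a)$. Since $w_0$ maps $-\Pi^+$ to $\Pi^+$, the map $a\mapsto B_a$ is a bijection from $\mathcal F$ to the alcoves in $\Pi^+$, and $B_\mathrm{id}=A_0$. For $\lambda\in(\Lambda^\vee)^+$ let $\theta_a(\lambda)$ be the element with alcove $B_a+\lambda$. Each dominant element is $\theta_a(\lambda)$ for exactly one pair $(a,\lambda)$: shape $a$, position $\lambda$.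

**Definition (Paper Boat).** With $\mathcal I_a(\lambda)=[\mathrm{id},\theta_a(\lambda)]$ the Bruhat interval,
$$PB_a(\lambda)=\mathcal I_a(\lambda)\setminus\bigcup_{\mu\lessdot\lambda}\mathcal I_a(\mu).$$

**Standard facts.** Left multiplication moves alcoves geometrically. Right multiplication by $s\in S$ sends $x$ to the alcove $xs$ across one wall of $x$. The alcoves $x$ and $xs$ are separated by exactly one hyperplane, that of the reflection $xsx^{-1}$. Left and right multiplication commute.

* **(F1)** $\ell(x)$ is the number of hyperplanes separating $\mathcal A_\mathrm{id}$ from $x$.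
* **(F2)** If $ys>y$, then $[\mathrm{id},ys]=[\mathrm{id},y]\cup[\mathrm{id},y]s$. This is the subword property for a reduced word of $y$ followed by $s$: a subword either uses the last letter or does not. The mirror statement holds on the left.
* **(F3)** If $y$ is dominant, $[\mathrm{id},y]$ is stable under left multiplication by $W_\mathrm f$. Indeed $H_{\alpha_i,0}$ is a wall of $\mathcal A_\mathrm{id}$ and separates it from $y$, so $s_iy<y$ by (F1), and the left version of (F2) reads $[\mathrm{id},y]=[\mathrm{id},s_iy]\cup s_i[\mathrm{id},s_iy]$, which is visibly stable under $s_i$.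
* **(F4)** Each coset $W_\mathrm fx$ contains exactly one dominant element, because $W_\mathrm f$ permutes the chambers simply transitively.
* **(F5)** Let $y$ be dominant. A minimal gallery from $A_0$ to $y$ crosses exactly the hyperplanes separating them, once each. Since $0<\beta<1$ on $A_0$ and $\beta>0$ on $y$, these are hyperplanes $H_{\beta,k}$ with $k\ge1$ and $y\subset\{\beta>k\}$. So there are dominant elements $w_0=y_0,\ y_1=y_0s_1,\ \dots,\ y_m=y$ in which each step passes from the negative to the positive side of some $H_{\beta,k}$ with $k\ge1$.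

In a step $y\to ys$ of (F5), both $y$ and $\mathcal A_\mathrm{id}$ lie in $\{\beta<k\}$, so $ys>y$ by (F1).

By (F3) and (F4), a Paper Boat is a union of cosets $W_\mathrm fx$ with one dominant element each, so
$$|PB_a(\lambda)|=|W_\mathrm f|\cdot|PB_a(\lambda)\cap\mathfrak B|. \tag{1}$$
We only need to count dominant elements. Put $D(y)=[\mathrm{id},y]\cap\mathfrak B$. For a step $y\to ys$ of (F5),
$$D(ys)=D(y)\cup\bigl(D(y)s\cap\mathfrak B\bigr). \tag{2}$$
The inclusion $\supset$ is (F2). Conversely let $x\le ys$ be dominant. By (F2), $x\le y$ or $xs\le y$. In the second case, if $xs$ is dominant, then $x\in D(y)s$. If it is not, some $\alpha_i$ is negative on $xs$ and positive on $x$, so $H_{\alpha_i,0}$ is the hyperplane between them, $xs=s_ix$, and (F3) gives $x\le y$.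

In words: start from $\{A_0\}$, walk along a gallery, and at each step add the neighbors of the current type, discarding those that leave the chamber.

## Testing the guess: rank one and type $\widetilde A_2$

**Rank one.** Use the coordinate $t=\langle\alpha,x\rangle$. The alcoves are $I_k=(k,k+1)$, with $\mathcal A_\mathrm{id}=I_{-1}$ and $A_0=I_0$. Here $\alpha^\vee$ is $t=2$ and $\varpi^\vee$ is $t=1$. Since $\Pi^+=[0,1]$, the only shape is $a=\mathrm{id}$, and $\theta(m\varpi^\vee)=I_m$. The two types of walls alternate along the line, so in the step from $I_k$ to $I_{k+1}$ rule (2) pairs $I_k$ with $I_{k+1}$, $I_{k-1}$ with $I_{k-2}$, and so on. By induction $D(I_m)=\{I_0,\dots,I_m\}$. The coweight $m$ covers $m-2$ if $m\ge2$ and covers nothing if $m\le1$. So the dominant part of the boat is $\{I_{m-1},I_m\}$ for $m\ge1$, and (1) gives $2\cdot2=4=|W_\mathrm f|^2$. For $m=0$ it is $\{I_0\}$, and the count is $2$. The guess is right exactly for $m\ge1$.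

**Type $\widetilde A_2$.** Use coordinates $(p,q)=(\langle\alpha_1,x\rangle,\langle\alpha_2,x\rangle)$, so $\alpha_1^\vee=(2,-1)$, $\alpha_2^\vee=(-1,2)$, and $\tilde\alpha=\alpha_1+\alpha_2$. Denote by $[pqr]$ the alcove on which $\alpha_1,\alpha_2,\tilde\alpha$ have integer parts $p,q,r$. If $r=p+q$, its vertices are $(p,q),(p+1,q),(p,q+1)$. If $r=p+q+1$, they are $(p+1,q),(p,q+1),(p+1,q+1)$. Color an integer point $(p,q)$ by $p-q$ modulo $3$. Reflections move integer points by integer multiples of coroots, which have color $0$, so $W_\mathrm{aff}$ preserves colors. Each alcove has one vertex of each color. Hence right multiplication by the three elements of $S$ means: cross the wall opposite the vertex of color $0$, $1$ or $2$.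

There are two shapes: $B_\mathrm{id}=A_0=[000]$, and $a$ with $B_a=[001]$. Let $\rho^\vee=\varpi_1^\vee+\varpi_2^\vee=(1,1)=\alpha_1^\vee+\alpha_2^\vee$. The only dominant $\mu<\rho^\vee$ is $0$: in $\rho^\vee-c_1\alpha_1^\vee-c_2\alpha_2^\vee=(1-2c_1+c_2,\,1+c_1-2c_2)$ the coordinate sum forces $c_1+c_2\le2$, and among the nonzero choices only $c_1=c_2=1$ is dominant. Rule (2) along the gallery $[000],[001],[101],[102],[112],[113]$, whose steps have colors $0,2,1,2,0$, adds the following.

* To $[001]$, color $0$: $[000]\to[001]$.
* To $[101]$, color $2$: $[001]\to[101]$; the neighbor of $[000]$ lies across $H_{\alpha_2,0}$ and is discarded.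
* To $[102]$, color $1$: $[001]\to[011]$ and $[101]\to[102]$; the neighbor of $[000]$ is discarded.
* To $[112]$, color $2$: $[011]\to[012]$ and $[102]\to[112]$; $[001]$ and $[101]$ are exchanged; the neighbor of $[000]$ is discarded.
* To $[113]$, color $0$: $[102]\to[202]$, $[012]\to[022]$, $[112]\to[113]$; $[000]$ and $[001]$ are exchanged; the neighbors of $[101]$ and $[011]$ lie across $H_{\alpha_2,0}$ and $H_{\alpha_1,0}$ and are discarded.

So $|D|=1,2,3,5,7,10$ in turn. As $\theta_\mathrm{id}(\rho^\vee)=[112]$ and $\theta_a(\rho^\vee)=[113]$,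
$$|PB_\mathrm{id}(\rho^\vee)|=6(7-1)=36,\qquad |PB_a(\rho^\vee)|=6(10-2)=48 .$$
The first agrees with the guess $6^2$; the second does not, although $\rho^\vee$ is strictly inside the chamber. At $\lambda=0$ the counts are $6$ and $12$. So $|W_\mathrm f|^2$ can only hold with a depth condition, and the condition must be stronger than $\lambda_i\ge1$. It turns out that one more unit is enough, in every type.

**Main Theorem.** For every irreducible $\Phi$, every $a\in\mathcal F$ and every $\lambda=\sum\lambda_i\varpi_i^\vee$ with all $\lambda_i\ge2$, we have $|PB_a(\lambda)|=|W_\mathrm f|^2$.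

So the assertion of the question (for every irreducible affine Weyl group there is $N$ such that $|PB_a(\lambda)|=|W_\mathrm f|^2$ whenever $a\in\mathcal F$ and all $\lambda_i\ge N$) is true, with the uniform bound $N=2$.

**Complement (sharp range).**
1. If all $\lambda_i\ge1$, then $|PB_a(\lambda)|\ge|W_\mathrm f|^2$ for every $a$.
2. $|PB_\mathrm{id}(\lambda)|=|W_\mathrm f|^2/|\mathrm{Stab}_{W_\mathrm f}(\lambda)|$ for every $\lambda\in(\Lambda^\vee)^+$.
3. If $n\ge2$, then $|PB_a(\lambda)|=|W_\mathrm f|^2$ holds for all $a\in\mathcal F$ if and only if $\lambda_i\ge2$ for all $i$. If $n=1$, it holds if and only if $\lambda_1\ge1$.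

## Why Bruhat intervals resist, and an order that ignores the origin

We compare intervals of alcoves that are translates of each other. The sensible first attempt is to show that $[\mathrm{id},y+\gamma]$ and $[\mathrm{id},y]+\gamma$ nearly agree and to subtract. But they do not. In rank one, (F3) gives $[\mathrm{id},I_m]=\{I_{-m-1},\dots,I_m\}$, and its translate by $\alpha^\vee$ is $\{I_{-m+1},\dots,I_{m+2}\}$, while $[\mathrm{id},I_{m+2}]=\{I_{-m-3},\dots,I_{m+2}\}$. In rule (2), the step "discard what leaves the chamber" is what breaks translation invariance, and it acts again at every step of the gallery.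

The source of the trouble is visible in the definition. Bruhat order is generated by the relations $x<rx$ in which $x$ lies on the same side of $H_r$ as $\mathcal A_\mathrm{id}$; this refers to the origin. Let us instead use a fixed direction.

**Definition (the order $\preceq$).** For an alcove $x$ and $r=s_{\beta,k}$ with $\beta\in\Phi^+$, say that $rx$ is *up from* $x$ if $x\subset\{\beta<k\}$, and *down from* $x$ otherwise. Let $\preceq$ be the reflexive transitive closure of "$rx$ is up from $x$", and put $G(y)=\{x:x\preceq y\}$.

Note that $rx$ is down from $x$ exactly when $x=r(rx)$ is up from $rx$.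

**Example.** In rank one, $s_{\alpha,r}I_k=I_{2r-1-k}$, which is up from $I_k$ when $r\ge k+1$. The up steps increase the index by any odd positive number, so $I_j\preceq I_k$ iff $j\le k$.

Three properties are immediate.

*Translation invariance.* Translation by $\lambda\in\Lambda^\vee$ sends $H_{\beta,k}$ to $H_{\beta,k+\langle\beta,\lambda\rangle}$ and preserves positive sides, so
$$G(y+\lambda)=G(y)+\lambda\qquad(\lambda\in\Lambda^\vee). \tag{3}$$

*Going down by simple coroots.* If $x\subset\{k<\alpha_i<k+1\}$, then $s_{\alpha_i,k}x$ is down from $x$ and lies in $\{k-1<\alpha_i<k\}$, so applying $s_{\alpha_i,k-1}$ is again a down step. The composite sends $v$ to $v-(\langle\alpha_i,v\rangle-k)\alpha_i^\vee-(k-\langle\alpha_i,v\rangle+1)\alpha_i^\vee=v-\alpha_i^\vee$. So $x-\alpha_i^\vee\preceq x$, and hence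
$$G(y)-Q_+\subset G(y). \tag{4}$$

*Movement of points.* If $x\subset\{\beta<k\}$ and $v\in x$, then $s_{\beta,k}v=v+(k-\langle\beta,v\rangle)\beta^\vee$ with positive coefficient. Hence, writing $x(p)$ for the image of $p\in\mathcal A_\mathrm{id}$ under the group element $x$,
$$x\preceq y\ \Longrightarrow\ y(p)-x(p)\in\sum_l\mathbb R_{\ge0}\,\alpha_l^\vee , \tag{5}$$
and the difference is nonzero if at least one up step was used. In particular $\preceq$ is antisymmetric, a true partial order.

We hope that on dominant alcoves $\preceq$ agrees with Bruhat order. One cannot read this off from the generating relations. At $H_{\beta,k}$ with $k\ge0$ the alcove $\mathcal A_\mathrm{id}\subset\{-1<\beta<0\}$ is on the negative side and both notions of "up" agree; at $H_{\beta,k}$ with $k\le-1$ they are opposite, and nothing in the definition keeps a chain for $\preceq$ inside the chamber. So we compare the two orders through a recursion: Bruhat intervals satisfy (F2), and we show that the sets $G(y)$ satisfy the same rule.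

## The recursion $G(ys)=G(y)\cup G(y)s$

The next statement controls how an up step behaves when both alcoves are moved across a wall of the same type.

**Exchange (E).** *If $rx$ is up from $x$ and $s\in S$, then either $rxs$ is up from $xs$, or $rx=xs$.*

Indeed, if $H_r$ does not separate $x$ from $xs$, both lie on its negative side, so $r(xs)$ is up from $xs$. If it does, it is the unique hyperplane between them, so $r=xsx^{-1}$ and $rx=xs$.

**Lemma 1.** If $ys$ is up from $y$, then $G(ys)=G(y)\cup G(y)s$.

**Step 1: the right side is contained in the left.** Since $y\preceq ys$, we have $G(y)\subset G(ys)$. Now let $x\in G(y)$; we want $xs\preceq ys$. Take a chain $x=x_0,x_1,\dots,x_m=y$ with $x_{j+1}=r_jx_j$ up from $x_j$. If $x_{j+1}s$ is up from $x_js$ for every $j$, the chain $x_0s,\dots,x_ms$ shows $xs\preceq ys$. Otherwise take the first $j$ for which this fails. By (E), $x_{j+1}=x_js$, and so $xs=x_0s\preceq x_js=x_{j+1}\preceq y\preceq ys$.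

**Step 2: the left side is contained in the right.** Let $N=G(y)\cup G(y)s$. It contains $ys$, so it suffices that $N$ is closed under down steps. Let $x\in N$ with $rx$ down from $x$. If $x\in G(y)$, then $rx\in G(y)$. Otherwise $xs\in G(y)$. The alcove $x=r(rx)$ is up from $rx$, so (E) applied to $rx$ gives two cases. Either $xs$ is up from $rxs$; then $rxs\preceq xs\preceq y$, so $rx\in G(y)s$. Or $x=(rx)s$, that is, $rx=xs\in G(y)$. In both cases $rx\in N$. $\square$

To start the recursion we need $G$ at the first alcove.

**Lemma 2.** $G(w_0)=\{uA_0-\gamma:u\in W_\mathrm f,\ \gamma\in Q_+\}$.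

**Step 1: $\subset$.** The right side contains $A_0$; we show that it is closed under down steps. Let $x=uA_0+\nu$ with $\nu\in-Q_+$ and $x\subset\{\beta>k\}$. As $0\in\overline{A_0}$, the point $\nu$ lies in $\overline x$, so $\langle\beta,\nu\rangle\ge k$. With $s_\beta=s_{\beta,0}$,
$$s_{\beta,k}x=s_\beta uA_0+\nu-(\langle\beta,\nu\rangle-k)\beta^\vee ,$$
and the new translation part is in $-Q_+$, because $\langle\beta,\nu\rangle-k\in\mathbb Z_{\ge0}$ and $\beta^\vee\in Q_+$.

**Step 2: $\supset$.** By (4) it suffices that $uA_0\preceq A_0$ for $u\in W_\mathrm f$. We use induction on the length of $u$ in $W_\mathrm f$. If $u\ne1$, choose $i$ with $uA_0\subset\{\alpha_i<0\}$. Then $u^{-1}\alpha_i<0$, so $\ell(s_iu)<\ell(u)$, and $s_iuA_0$ is up from $uA_0$. Hence $uA_0\preceq s_iuA_0\preceq A_0$. $\square$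

## One maximum in each class modulo coroot translations

**Definition (class).** A class is a $Q^\vee$-orbit of alcoves. Since $W_\mathrm{aff}=Q^\vee\rtimes W_\mathrm f$, there are $|W_\mathrm f|$ classes, represented by the alcoves $uA_0$, $u\in W_\mathrm f$.

**Example.** In rank one the classes are $\{I_k:k\text{ even}\}$ and $\{I_k:k\text{ odd}\}$. The set $G(I_k)=\{I_j:j\le k\}$ meets them in $I_k-Q_+$ and $I_{k-1}-Q_+$, in one order or the other: one maximum each, with everything below it. This is general.

**Lemma 3.** For every alcove $y$ and every class $c$ there is a unique $m_c(y)\in c$ with $G(y)\cap c=m_c(y)-Q_+$.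

*Proof.* Uniqueness holds because $Q_+\cap(-Q_+)=0$.

**Step 1: reduction to dominant $y$.** For $\gamma\in Q^\vee$ we have $c+\gamma=c$, so by (3) the statements for $y$ and $y+\gamma$ are equivalent. Taking for $\gamma$ a large multiple of the sum of all positive coroots, which pairs to $2$ with each $\alpha_i$, we may assume that $y$ is dominant. We induct along a gallery (F5).

**Step 2: the start.** For $y=w_0$, each class contains exactly one $uA_0$, and Lemma 2 gives $m_c(w_0)=uA_0$.

**Step 3: how classes and right multiplication interact.** Let $y\to ys$ be a step of (F5); $ys$ is up from $y$. Translations by $Q^\vee$ are left multiplications, so right multiplication by $s$ maps classes to classes. The determinant of the linear part of $x$ is constant on a class and changes sign under $x\mapsto xs$, so $cs\ne c$. Whether $xs$ is up from $x$ depends only on the class of $x$, by translation invariance; and if $xs$ is up from $x$, then $x=(xs)s$ is down from $xs$. So in each pair $\{c,cs\}$ exactly one class has the property that $xs$ is up from its members $x$; call it $c$.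

**Step 4: the induction step.** For $x\in G(y)\cap cs$, the alcove $xs$ is down from $x$, so $xs\in G(y)\cap c$. That is, $(G(y)\cap cs)s\subset G(y)\cap c$. With Lemma 1,
$$G(ys)\cap c=(G(y)\cap c)\cup(G(y)\cap cs)s=G(y)\cap c=m_c(y)-Q_+,$$
$$G(ys)\cap cs=(G(y)\cap cs)\cup(G(y)\cap c)s=(G(y)\cap c)s=m_c(y)s-Q_+ .$$
So $m_c(ys)=m_c(y)$ and $m_{cs}(ys)=m_c(y)s$. $\square$

## Folding strips into the chamber

It remains to compare $\preceq$ with Bruhat order on dominant elements. Run the argument for (2) with $G$ in place of $[\mathrm{id},y]$. The two recursions agree, and the only conflict arises for a dominant $x$ whose neighbor $xs$ is not dominant, so that $xs=s_ix\subset\{-1<\alpha_i<0\}$. On the Bruhat side, (F3) shows that $xs\le y$ implies $x\le y$. On the other side we need the same implication for $\preceq$: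

> if $x'\in G(y)$ and $x'\subset\{-1<\alpha_i<0\}$, then $s_ix'\in G(y)$.

We cannot ask for $G(y)$ to be $W_\mathrm f$-stable: in rank one $G(I_0)$ contains $I_{-5}$ but not $s_1I_{-5}=I_4$. So we try to prove the displayed claim by induction along the gallery. Let $x'\in G(ys)$ be new, so $x'\notin G(y)$ and $x's\in G(y)$. Then $x's$ is down from $x'$, and if it is reached by crossing $H_{\alpha_i,-1}$, it lies in the strip $\{-2<\alpha_i<-1\}$. There the induction hypothesis says nothing. This is the point where the attempt stops. The remedy is to strengthen the claim so that it speaks about all strips at once: fold any strip on the negative side onto $\{0<\alpha_i<1\}$.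

**Definition (folding).** Let $\Gamma_i=\langle s_{\alpha_i,k}:k\in\mathbb Z\rangle$ and $U_k=\{k<\alpha_i<k+1\}$. The group $\Gamma_i$ acts simply transitively on the strips $U_k$. For an alcove $x$ put $x^{(i)}=gx$, where $g\in\Gamma_i$ is the unique element with $gx\subset U_0$; it depends only on the strip containing $x$. Two alcoves in the same $\Gamma_i$-orbit have the same folding.

**Example.** If $x\subset U_{-1}$, then $x^{(i)}=s_ix$; if $x\subset U_{-2}$, then $x^{(i)}=x+\alpha_i^\vee$. In rank one every alcove folds to $I_0$.

**Lemma 4.** Let $y$ be dominant, $x\in G(y)$ and $x\subset\{\alpha_i<0\}$. Then $x^{(i)}\in G(y)$.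

*Proof.* Induct along (F5).

**Step 1: the start $y=w_0$.** Here the folding can be computed. Write $x=uA_0+\nu$ with $\nu=-\gamma$, $\gamma\in Q_+$ (Lemma 2); then $\nu\in\overline x$. Let $x^{(i)}=gx$. The linear part of $g$ is $1$ or $s_i$, so $x^{(i)}=u'A_0+g\nu$ with $u'\in\{u,s_iu\}$, and $g\nu=\nu+p\alpha_i^\vee$ for some $p\in\mathbb Z$, because $\langle\alpha_i,\nu\rangle\in\mathbb Z$. As $g\nu\in\overline{U_0}$, we have $\langle\alpha_i,\nu\rangle+2p\le1$. Let $c_i$ be the coefficient of $\alpha_i^\vee$ in $\gamma$. The other coefficients are $\ge0$ and $\langle\alpha_i,\alpha_j^\vee\rangle\le0$ for $j\ne i$, so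
$$2c_i\ge\langle\alpha_i,\gamma\rangle=-\langle\alpha_i,\nu\rangle\ge2p-1 .$$
As $c_i$ and $p$ are integers, $c_i\ge p$. Hence $g\nu=-(\gamma-p\alpha_i^\vee)\in-Q_+$, and $x^{(i)}\in G(w_0)$ by Lemma 2.

**Step 2: from $y$ to $ys$.** Let $x\in G(ys)=G(y)\cup G(y)s$ with $x\subset\{\alpha_i<0\}$. If $x\in G(y)$, then $x^{(i)}\in G(y)\subset G(ys)$ by induction. Otherwise $xs\in G(y)$, and $xs$ is down from $x$, since otherwise $x\preceq xs\preceq y$. Look at the hyperplane between $x$ and $xs$.

If it is some $H_{\alpha_i,k}$, then $xs\subset\{\alpha_i<k\}$ and $x\subset\{k<\alpha_i<0\}$. So $k<0$, and $xs\subset\{\alpha_i<0\}$. By induction $(xs)^{(i)}\in G(y)$. Since $xs=s_{\alpha_i,k}x$ is in the $\Gamma_i$-orbit of $x$, we get $x^{(i)}=(xs)^{(i)}\in G(y)\subset G(ys)$. This is the case that blocked us before.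

If it is not of this form, $x$ and $xs$ lie in the same strip and are folded by the same $g$. By induction $(xs)^{(i)}=gxs\in G(y)$, so $x^{(i)}=gx=(gxs)s\in G(y)s\subset G(ys)$ by Lemma 1. $\square$

Folding also tells us where the maxima are: they hardly leave the chamber.

**Lemma 5.** If $y$ is dominant, then $m_c(y)\subset\{\alpha_i>-1\}$ for every class $c$ and every $i$.

*Proof.* Suppose $m=m_c(y)\subset U_{-k-1}$ with $k\ge1$. By Lemma 4, $m^{(i)}\in G(y)$. We produce an element of $G(y)\cap c$ that is not in $m-Q_+$, contradicting Lemma 3. Note that $t_{\alpha_i^\vee}\in\Gamma_i$ moves $U_j$ to $U_{j+2}$.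

If $k$ is odd, $m+\frac{k+1}2\alpha_i^\vee$ lies in $U_0$, so it equals $m^{(i)}$ and belongs to $G(y)\cap c$. If $k\ge2$ is even, $m+\frac k2\alpha_i^\vee$ lies in $U_{-1}$, and its image under $s_i$ lies in $U_0$ and in $\Gamma_im$, so it is $m^{(i)}$. Thus $m+\frac k2\alpha_i^\vee=s_im^{(i)}$ is down from $m^{(i)}\subset\{\alpha_i>0\}$ and belongs to $G(y)\cap c$. In both cases we have the contradiction. $\square$

**Proposition 6.** For dominant $x,y$: $x\le y$ in Bruhat order if and only if $x\preceq y$.

*Proof.* Induct on $y$ along (F5).

**Step 1: the start $y=w_0$.** We check that on both sides $w_0$ is the only dominant element. On the Bruhat side, $[\mathrm{id},w_0]=W_\mathrm f$, whose only dominant element is $w_0$ by (F4). On the other side, let $uA_0-\gamma$ with $\gamma=\sum c_l\alpha_l^\vee\in Q_+$ be dominant. Then $-\gamma$, a point of its closure, lies in the closed dominant chamber. For a $W_\mathrm f$-invariant inner product, $(\alpha_l^\vee,\cdot)$ is a positive multiple of $\langle\alpha_l,\cdot\rangle$, so $(-\gamma,\gamma)=\sum c_l(-\gamma,\alpha_l^\vee)\ge0$. Hence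 $\gamma=0$, and $uA_0$ dominant gives $u=1$.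

**Step 2: from $y$ to $ys$.** Let $x$ be dominant. As $ys>y$, (F2) says $x\le ys$ iff $x\le y$ or $xs\le y$. As $ys$ is up from $y$, Lemma 1 says $x\preceq ys$ iff $x\preceq y$ or $xs\preceq y$. If $xs$ is dominant, the induction hypothesis applies to $x$ and to $xs$, and the conditions agree.

If $xs$ is not dominant, some $\alpha_i$ is positive on $x$ and negative on $xs$. So $H_{\alpha_i,0}$ is the only hyperplane between them, $xs=s_ix$, and $xs\subset U_{-1}$. By (F3), $xs\le y\iff x\le y$, hence $x\le ys\iff x\le y\iff x\preceq y$, the last by induction. On the other side, if $xs\preceq y$, Lemma 4 gives $x=s_i(xs)=(xs)^{(i)}\preceq y$. Hence $x\preceq ys\iff x\preceq y$ as well. $\square$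

## Counting the boat

Now everything can be read off in the translation-invariant order. First we make the boat explicit. If $c$ is a class and $\lambda\in\Lambda^\vee$, then $c-\lambda$ is again a class, even if $\lambda\notin Q^\vee$. Since $\theta_a(\lambda)=B_a+\lambda$, (3) gives
$$m_c(\theta_a(\lambda))=\lambda+m_{c-\lambda}(B_a),\qquad G(\theta_a(\mu))=G(\theta_a(\lambda))-(\lambda-\mu). \tag{6}$$

**Proposition 7.** $PB_a(\lambda)\cap\mathfrak B$ is the set of dominant alcoves of the form $m_c(\theta_a(\lambda))-\gamma$, where $c$ is a class and $\gamma\in Q_+$ is such that no dominant $\mu<\lambda$ satisfies $\gamma-(\lambda-\mu)\in Q_+$. The pair $(c,\gamma)$ is determined by the alcove.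

**Step 1: replace covers by all smaller coweights.** For dominant $\mu\le\lambda$ the alcove $\theta_a(\mu)=\theta_a(\lambda)-(\lambda-\mu)$ is $\preceq\theta_a(\lambda)$ by (4), so $\theta_a(\mu)\le\theta_a(\lambda)$ by Proposition 6, and $\mathcal I_a(\mu)\subset\mathcal I_a(\lambda)$. The set of dominant $\mu\le\lambda$ is finite: $(\lambda,\lambda)-(\mu,\mu)=(\lambda-\mu,\lambda+\mu)\ge0$, so these lattice points are bounded. Hence each dominant $\mu<\lambda$ lies below a maximal dominant element $\mu'$ with $\mu\le\mu'<\lambda$, which is covered by $\lambda$. So $\bigcup_{\mu\lessdot\lambda}\mathcal I_a(\mu)=\bigcup_{\mu<\lambda}\mathcal I_a(\mu)$, the second union over all dominant $\mu<\lambda$.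

**Step 2: rewrite membership.** By Proposition 6, a dominant $x$ is in the boat iff $x\in G(\theta_a(\lambda))$ and $x\notin G(\theta_a(\mu))$ for all dominant $\mu<\lambda$. By Lemma 3 the first means $x=m_c(\theta_a(\lambda))-\gamma$ with $c$ the class of $x$ and $\gamma\in Q_+$, both unique. By (6), and because $\lambda-\mu\in Q^\vee$ preserves $c$,
$$G(\theta_a(\mu))\cap c=m_c(\theta_a(\lambda))-(\lambda-\mu)-Q_+ .$$
So $x\in G(\theta_a(\mu))$ iff $\gamma-(\lambda-\mu)\in Q_+$. $\square$

**Proof of Complement 1.** Let all $\lambda_i\ge1$. The alcove $B_a$ is dominant, so $m_{c-\lambda}(B_a)\subset\{\alpha_i>-1\}$ by Lemma 5, and by (6) $m_c(\theta_a(\lambda))\subset\{\alpha_i>\lambda_i-1\}\subset\{\alpha_i>0\}$ for all $i$. So all $|W_\mathrm f|$ maxima are dominant. The value $\gamma=0$ is always allowed in Proposition 7, since $-(\lambda-\mu)\in Q_+$ is impossible for $\mu<\lambda$. Hence $|PB_a(\lambda)\cap\mathfrak B|\ge|W_\mathrm f|$, and (1) gives $|PB_a(\lambda)|\ge|W_\mathrm f|^2$. $\square$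

**Proof of the Main Theorem.** Let all $\lambda_i\ge2$. We show that $\gamma=0$ is the only allowed value. Each $\lambda-\alpha_i^\vee$ is dominant: its pairing with $\alpha_i$ is $\lambda_i-2\ge0$, and its pairing with $\alpha_l$, $l\ne i$, is $\lambda_l-\langle\alpha_l,\alpha_i^\vee\rangle\ge\lambda_l$. If $0\ne\gamma\in Q_+$, some coefficient $c_i$ of $\gamma$ is at least $1$, and $\mu=\lambda-\alpha_i^\vee$ satisfies $\mu<\lambda$ and $\gamma-(\lambda-\mu)=\gamma-\alpha_i^\vee\in Q_+$, so $\gamma$ is excluded. Therefore $PB_a(\lambda)\cap\mathfrak B\subset\{m_c(\theta_a(\lambda))\}_c$, and by the previous proof all of these belong to it. There is one for each of the $|W_\mathrm f|$ classes, so (1) gives $|PB_a(\lambda)|=|W_\mathrm f|\cdot|W_\mathrm f|=|W_\mathrm f|^2$. $\blacksquare$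

## The shape $a=\mathrm{id}$ and the exact range of $\lambda$

**Proof of Complement 2.** Here $B_\mathrm{id}=A_0$. By Lemma 2 and (6), the maxima for $\theta_\mathrm{id}(\lambda)$ are the alcoves $uA_0+\lambda$, $u\in W_\mathrm f$.

**Step 1: only $\gamma=0$ survives.** Let $uA_0+\lambda-\gamma$ be dominant with $0\ne\gamma\in Q_+$. The point $\mu=\lambda-\gamma$ lies in its closure, so $\mu$ is a dominant coweight, $\mu<\lambda$, and $\gamma-(\lambda-\mu)=0\in Q_+$. So this alcove is excluded.

**Step 2: count the dominant maxima.** On $uA_0$ the function $\alpha_i$ takes the values of the root $u^{-1}\alpha_i$ on $A_0$, so it lies between $-1$ and $1$. Hence $uA_0+\lambda$ is dominant iff $u^{-1}\alpha_i>0$ for all $i$ with $\lambda_i=0$; for the other $i$ nothing is required. These $u$ are the minimal representatives of the cosets $W_Ju$ of the parabolic subgroup $W_J=\langle s_i:\lambda_i=0\rangle$, which is $\mathrm{Stab}_{W_\mathrm f}(\lambda)$ because $\lambda$ is dominant. There are $|W_\mathrm f|/|\mathrm{Stab}_{W_\mathrm f}(\lambda)|$ of them, and (1) gives the formula. $\square$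

**Proof of Complement 3.** If $n=1$, then $\mathcal F=\{\mathrm{id}\}$, and Complement 2 gives $|W_\mathrm f|^2$ iff the stabilizer of $\lambda$ is trivial, that is, $\lambda_1\ge1$.

Let $n\ge2$. If all $\lambda_i\ge2$, the Main Theorem applies. If some $\lambda_i=0$, then $s_i$ stabilizes $\lambda$, and $|PB_\mathrm{id}(\lambda)|<|W_\mathrm f|^2$ by Complement 2. There remains the case that all $\lambda_l\ge1$ and some $\lambda_i=1$. Fix such an $i$. In the computation in type $\widetilde A_2$ the second shape produced extra elements; we imitate it.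

Let $\rho^\vee=\sum\varpi_l^\vee$ and $B=\rho^\vee-A_0$. This is an alcove, and $0<\alpha_l<1$ on it for all $l$, so $B\subset\Pi^+$; choose $a\in\mathcal F$ with $B_a=B$. As $\Phi$ is irreducible of rank at least $2$, there is $j\ne i$ with $\langle\alpha_i,\alpha_j^\vee\rangle\le-1$. Put $z=s_jB$ and let $c$ be its class.

**Step 1: $z=m_c(B)$.** Since $B\subset\{\alpha_j>0\}$, $z$ is down from $B$, so $z\in G(B)$ and $m_c(B)=z+\gamma$ for some $\gamma=\sum c_l\alpha_l^\vee\in Q_+$. We show $\gamma=0$. Let $y$ be the element with alcove $B$, so that $z+\gamma$ is the element $t_\gamma s_jy$. Pick $p\in\mathcal A_\mathrm{id}$ and put $b=y(p)\in B$. By (5),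
$$b-(s_jb+\gamma)=\langle\alpha_j,b\rangle\alpha_j^\vee-\gamma\in\sum_l\mathbb R_{\ge0}\alpha_l^\vee .$$
So $c_l=0$ for $l\ne j$, and $c_j\le\langle\alpha_j,b\rangle<1$, so $c_j=0$.

**Step 2: $z\subset\{\alpha_i>1\}$.** For $b\in B$ tending to the vertex $\rho^\vee$ of $B$,
$$\langle\alpha_i,s_jb\rangle=\langle\alpha_i,b\rangle-\langle\alpha_j,b\rangle\langle\alpha_i,\alpha_j^\vee\rangle\ \longrightarrow\ 1-\langle\alpha_i,\alpha_j^\vee\rangle\ge2 .$$
So $z$ has points with $\alpha_i>1$. As an alcove, it lies on one side of $H_{\alpha_i,1}$.

**Step 3: an extra dominant element of the boat.** Let $x=z+\lambda-\alpha_i^\vee$. On $x$ we have $\alpha_i>1+1-2=0$. For $l\ne i$, Step 1 and Lemma 5 give $\alpha_l>-1$ on $z$, so $\alpha_l>-1+\lambda_l-\langle\alpha_l,\alpha_i^\vee\rangle\ge0$ on $x$. So $x$ is dominant. By (6), $x=m_{c+\lambda}(\theta_a(\lambda))-\gamma$ with $\gamma=\alpha_i^\vee$. If some dominant $\mu<\lambda$ had $\alpha_i^\vee-(\lambda-\mu)\in Q_+$, then $\lambda-\mu$, a nonzero element of $Q_+$, would have to be $\alpha_i^\vee$; but $\langle\alpha_i,\lambda-\alpha_i^\vee\rangle=1-2=-1$,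 so $\lambda-\alpha_i^\vee$ is not dominant. By Proposition 7, $x\in PB_a(\lambda)$.

**Step 4: the count.** By the proof of Complement 1 the $|W_\mathrm f|$ maxima $m_{c'}(\theta_a(\lambda))$ are in $PB_a(\lambda)\cap\mathfrak B$, and $x$ is different from all of them, since its $\gamma$ is not $0$. Hence $|PB_a(\lambda)|\ge|W_\mathrm f|(|W_\mathrm f|+1)>|W_\mathrm f|^2$. $\blacksquare$

So $N=2$ is optimal in every type of rank at least $2$, and the set of $\lambda$ for which the equality holds for all $a\in\mathcal F$ is completely determined.

**The value $48$ again.** Proposition 7 explains the count found by hand in type $\widetilde A_2$ for $B=[001]$ and $\lambda=\rho^\vee$. Apply the proof of Lemma 3 to the single step $A_0\to B$, of color $0$. The color-$0$ neighbor of $uA_0$ is $uB$, across the hyperplane $\{\langle u\tilde\alpha,\cdot\rangle=1\}$, and it is up iff $u\tilde\alpha>0$, which means $u\in\{1,s_1,s_2\}$. So the six maxima for $B$ are $A_0,\ s_1A_0,\ s_2A_0,\ B,\ s_1B,\ s_2B$. Shifted by $\rho^\vee$ they are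
$$[112],\ [012],\ [102],\ [113],\ [022],\ [202],$$
all dominant. The only dominant $\mu<\rho^\vee$ is $0=\rho^\vee-\alpha_1^\vee-\alpha_2^\vee$, so the allowed $\gamma$ are the multiples $k\alpha_1^\vee$ and $k\alpha_2^\vee$. For $\gamma=k\alpha_1^\vee$ with $k\ge1$, dominance requires $\alpha_1>2k-1$ on the unshifted maximum. On the six maxima $\alpha_1<2$, so $k=1$, and only $s_2B$, with vertices $(2,-1),(1,0),(1,-1)$, lies in $\{\alpha_1>1\}$. It gives $s_2B+\rho^\vee-\alpha_1^\vee=[011]$. Symmetrically $\gamma=\alpha_2^\vee$ and $s_1B$ give $[101]$. Together these are eight dominant elements, exactly $D([113])\setminus D([001])$, and $6\cdot8=48$.
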